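\title{Convex domains with small Robin spectral gap}

\begin{abstract}
The Robin gap conjecture asserts that, for a Robin parameter $\alpha\ge0$, the gap $\lambda_2-\lambda_1$ of a bounded convex domain in $\mathbb R^n$ is at least the gap of an interval whose length is the diameter of the domain. We show that it fails for every $n\ge2$, every $\alpha>0$ and every diameter $D$. In the plane, the gap of a thin stadium is asymptotically at most the gap of the interval of length $D$ with the smaller parameter $\frac{\pi}{4}\alpha$. In dimension $n\ge3$ the infimum of the gap at fixed $\alpha$ and $D$ is zero: a thin box whose long edges are beveled more deeply toward its ends acts as a double well.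
\end{abstract}

\section{The conjecture and the results}

Let $\Omega\subset\mathbb R^n$ be a bounded Lipschitz domain and let $\alpha\ge0$. The Robin eigenvalue problem with parameter $\alpha$ is
\[
-\Delta u=\lambda u\ \text{ in }\Omega,\qquad \partial_\nu u+\alpha u=0\ \text{ on }\partial\Omega,
\]
where $\nu$ is the outward unit normal. Its eigenvalues, repeated according to multiplicity, form a sequence $\lambda_1(\Omega)<\lambda_2(\Omega)\le\lambda_3(\Omega)\le\dots\to\infty$, and we write
\[
\operatorname{gap}(\Omega)=\lambda_2(\Omega)-\lambda_1(\Omega).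
\]
The gap is the exponential rate at which a solution of the heat equation with this boundary condition, multiplied by $e^{\lambda_1t}$, settles to a multiple of the first eigenfunction. For $n=1$ the domain is an interval and the boundary condition is imposed at its two endpoints. We write $\lambda_j(L;\alpha)$ for the eigenvalues of an interval of length $L$ and
\[
g(L;\alpha)=\lambda_2(L;\alpha)-\lambda_1(L;\alpha).
\]
The following statement is posed as a conjecture in \cite{Kielty}.

\medskip
\noindent\textbf{Robin gap conjecture.} \emph{If $\alpha\ge0$ and $\Omega\subset\mathbb R^n$ is a bounded convex domain of diameter $D$, then}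
\begin{equation}\label{eq:conj}
\operatorname{gap}(\Omega)\ge g(D;\alpha).
\end{equation}

There are good reasons to expect \eqref{eq:conj}. The value $\alpha=0$ gives the Neumann problem, where \eqref{eq:conj} is the Payne--Weinberger inequality $\lambda_2\ge\pi^2/D^2$. The limiting case $\alpha=\infty$ is the Dirichlet problem, where the interval has gap $3\pi^2/D^2$ and the inequality is the theorem of Andrews and Clutterbuck. As $\alpha$ runs from $0$ to $\infty$, the number $g(D;\alpha)$ increases from $\pi^2/D^2$ to $3\pi^2/D^2$ (Lemma~\ref{lem:interval}), so \eqref{eq:conj} interpolates between two true statements. Moreover, the gap of a thin rectangle of diameter $D$ tends to $g(D;\alpha)$ (Example~\ref{ex:rectangle}), so the bound would be sharp. Nevertheless it fails for every finite positive $\alpha$.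

\begin{theorem}\label{thm:plane}
Let $\alpha>0$ and $D>0$. For $0<r<D/2$ let $S_r\subset\mathbb R^2$ be the stadium of diameter $D$ and width $2r$, that is, the interior of the convex hull of the two disks of radius $r$ centered at $(\pm(D/2-r),0)$. Then
\[
\limsup_{r\to0}\operatorname{gap}(S_r)\le g\big(D;\tfrac{\pi}{4}\alpha\big)<g(D;\alpha).
\]
\end{theorem}

\begin{theorem}\label{thm:space}
For all $n\ge3$, $\alpha>0$ and $D>0$,
\[
\inf\{\operatorname{gap}(\Omega):\ \Omega\subset\mathbb R^n\ \text{a bounded convex domain},\ \operatorname{diam}\Omega=D\}=0.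
\]
\end{theorem}

Thus for $n\ge3$ there is no lower bound $\operatorname{gap}(\Omega)\ge c(n,\alpha,D)>0$ at all. For $n=2$ the infimum of the gap at fixed $\alpha$ and $D$ is at most $g(D;\frac\pi4\alpha)$; its exact value is not determined here.

\begin{corollary}\label{cor:all}
Fix $n\ge1$ and $\alpha\ge0$. Inequality \eqref{eq:conj} holds for all bounded convex domains in $\mathbb R^n$ if and only if $\alpha=0$ or $n=1$. If $\alpha>0$ and $n\ge2$, it fails for some domain of every prescribed diameter.
\end{corollary}

\begin{proof}
For $n=1$ the domain is an interval and \eqref{eq:conj} is an equality; for $\alpha=0$ it is the Payne--Weinberger inequality. For $\alpha>0$ and $n=2$ use Theorem~\ref{thm:plane}. For $\alpha>0$ and $n\ge3$ use Theorem~\ref{thm:space} together with $g(D;\alpha)>0$.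
\end{proof}

Section~\ref{sec:tools} collects the variational tools, intervals and products. Section~\ref{sec:thin} explains by a hand computation where both counterexamples come from. Sections~\ref{sec:stadium} and~\ref{sec:well} prove the two theorems.

\section{Variational facts, intervals and products}\label{sec:tools}

A bounded convex domain is a Lipschitz domain. On a bounded Lipschitz domain $\Omega$, with surface measure $\sigma$ on $\partial\Omega$ (counting measure if $n=1$), put
\[
E_\Omega(u,\varphi)=\int_\Omega\nabla u\cdot\nabla\varphi+\alpha\int_{\partial\Omega}u\varphi\,d\sigma,\qquad E(u)=E_\Omega(u,u),\qquad u,\varphi\in H^1(\Omega).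
\]
We use the following textbook facts. The space $C^\infty(\overline\Omega)$ of restrictions of smooth functions on $\mathbb R^n$ is dense in $H^1(\Omega)$, and the trace $H^1(\Omega)\to L^2(\partial\Omega)$ is bounded; hence $E_\Omega$ is continuous on $H^1(\Omega)\times H^1(\Omega)$. An eigenfunction with eigenvalue $\lambda$ is a nonzero $u\in H^1(\Omega)$ with $E_\Omega(u,\varphi)=\lambda\int_\Omega u\varphi$ for all $\varphi\in H^1(\Omega)$, and by density it suffices to test with $\varphi\in C^\infty(\overline\Omega)$. There is an orthonormal basis of $L^2(\Omega)$ consisting of eigenfunctions, and eigenfunctions with different eigenvalues are orthogonal. The eigenvalue $\lambda_1$ is simple with a positive eigenfunction $u_1$; it is the minimum of $E(u)/\int_\Omega u^2$ over nonzero $u\in H^1(\Omega)$, and $\lambda_2$ is the minimum over nonzero $u$ orthogonal to $u_1$. The divergence theorem holds on $\Omega$ for vector fields that are $C^1$ on $\overline\Omega$. Finally, the Payne--Weinberger inequality in variational form says that on a bounded convex domain $K$ of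 diameter $d$,
\begin{equation}\label{eq:PW}
\int_Kv^2\le\frac{d^2}{\pi^2}\int_K|\nabla v|^2\qquad\text{if } v\in H^1(K) \text{ and } \int_Kv=0 .
\end{equation}

To bound $\lambda_2$ from above one needs a function orthogonal to $u_1$, which is unknown. Symmetry supplies such functions. We denote by $x$ the first coordinate.

\begin{lemma}\label{lem:odd}
Let $\Omega$ be symmetric under the reflection $x\mapsto-x$. Then $u_1$ is even in $x$, and $\lambda_2(\Omega)\le E(u)/\int_\Omega u^2$ for every nonzero $u\in H^1(\Omega)$ that is odd in $x$.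
\end{lemma}

\begin{proof}
The reflection of $u_1$ is a positive first eigenfunction with the same norm. Since $\lambda_1$ is simple, it equals $u_1$. An odd function is orthogonal to the even function $u_1$.
\end{proof}

\begin{lemma}[the interval]\label{lem:interval}
Let $L>0$, $\alpha\ge0$, and take the interval $(-L/2,L/2)$. Then $\lambda_j(L;\alpha)=\kappa_j^2$ for $j=1,2$, where $\kappa_1\in[0,\pi/L)$ and $\kappa_2\in[\pi/L,2\pi/L)$ are the unique solutions in these ranges of
\[
\kappa_1\tan(\kappa_1L/2)=\alpha,\qquad -\kappa_2\cot(\kappa_2L/2)=\alpha,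
\]
with eigenfunctions $\cos\kappa_1x$ and $\sin\kappa_2x$. Both eigenvalues are continuous in $(L,\alpha)$. The function $\alpha\mapsto g(L;\alpha)$ is strictly increasing on $[0,\infty)$, with $g(L;0)=\pi^2/L^2$ and $g(L;\alpha)\to3\pi^2/L^2$ as $\alpha\to\infty$.
\end{lemma}

\begin{proof}
Since $E\ge0$, every eigenvalue is $\kappa^2$ with $\kappa\ge0$, and $\kappa=0$ occurs only for $\alpha=0$ and constant $u$. The even and odd parts of an eigenfunction satisfy the same problem, so it suffices to consider $\cos\kappa x$ and, for $\kappa>0$, $\sin\kappa x$. With $t=\kappa L/2$, the boundary condition at $x=L/2$ reads $t\tan t=\alpha L/2$ in the first case and $-t\cot t=\alpha L/2$ in the second. The function $t\tan t$ is nonnegative exactly on the intervals $[j\pi,j\pi+\frac\pi2)$, the function $-t\cot t$ exactly on the intervals $[j\pi+\frac\pi2,(j+1)\pi)$, $j\ge0$, and on each of its intervals the function increases strictly and continuously from $0$ to $\infty$. So there is one root in each interval, and the two smallest roots $t_1\in[0,\frac\pi2)$ and $t_2\in[\frac\pi2,\pi)$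 are continuous functions of $\alpha L$, equal to $0$ and $\frac\pi2$ at $\alpha=0$ and tending to $\frac\pi2$ and $\pi$ as $\alpha\to\infty$. Since $\kappa_j=2t_j/L$, this proves everything except monotonicity.

Let $\alpha>0$. Differentiate the two relations in $\kappa$ and use $\sec^2=1+\tan^2$ and $\csc^2=1+\cot^2$. In both cases $\tan^2(\kappa L/2)$, respectively $\cot^2(\kappa L/2)$, equals $\alpha^2/\kappa^2$, and we obtain the same formula:
\[
\frac{d\alpha}{d\kappa}=\frac\alpha\kappa+\frac{L\kappa}{2}\Big(1+\frac{\alpha^2}{\kappa^2}\Big),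
\qquad\text{hence}\qquad
\frac{d\lambda}{d\alpha}=\frac{2\kappa}{d\alpha/d\kappa}=\frac{4\lambda}{2\alpha+L\alpha^2+L\lambda}.
\]
The last expression is strictly increasing in $\lambda$ because $2\alpha+L\alpha^2>0$. As $\lambda_2>\lambda_1$, we get $\partial_\alpha g>0$ on $(0,\infty)$, and $g$ is continuous at $\alpha=0$.
\end{proof}

\begin{lemma}[products]\label{lem:product}
Let $\Omega$ and $Q$ be bounded convex domains in Euclidean spaces of any dimensions, with eigenvalues $\lambda_i$ and $\mu_j$ for the same $\alpha$. The eigenvalues of $\Omega\times Q$ are the sums $\lambda_i+\mu_j$, with multiplicity. In particular $\operatorname{gap}(\Omega\times Q)=\min\{\operatorname{gap}(\Omega),\operatorname{gap}(Q)\}$.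
\end{lemma}

\begin{proof}
The product is convex, and up to the null set $\partial\Omega\times\partial Q$ its boundary is the union of $\partial\Omega\times Q$ and $\Omega\times\partial Q$, each with product measure. For $u\in H^1(\Omega)$, $w\in H^1(Q)$ and $\varphi\in C^\infty(\overline{\Omega\times Q})$ we have
\[
E_{\Omega\times Q}(uw,\varphi)=\int_Qw(z)\,E_\Omega\big(u,\varphi(\cdot,z)\big)\,dz+\int_\Omega u(\xi)\,E_Q\big(w,\varphi(\xi,\cdot)\big)\,d\xi .
\]
For smooth $u,w$ this is Fubini's theorem applied to $\nabla(uw)\cdot\nabla\varphi=w\nabla u\cdot\nabla_\xi\varphi+u\nabla w\cdot\nabla_z\varphi$ and to the two parts of the boundary. It extends by density, because $\|uw\|_{H^1}\le\|u\|_{H^1}\|w\|_{H^1}$ makes both sides continuous in $(u,w)$. If $u=u_i$ and $w=w_j$ belong to orthonormal bases of eigenfunctions, the right side is $(\lambda_i+\mu_j)\int u_iw_j\varphi$, so $u_iw_j$ is an eigenfunction. These products form an orthonormal basis of $L^2(\Omega\times Q)$. An eigenfunction with eigenvalue $\Lambda$ is orthogonal to the products with $\lambda_i+\mu_j\ne\Lambda$,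 so it lies in the span of those with $\lambda_i+\mu_j=\Lambda$. The smallest sum is $\lambda_1+\mu_1$ and the next is $\min\{\lambda_2+\mu_1,\lambda_1+\mu_2\}$.
\end{proof}

\begin{example}[thin rectangles]\label{ex:rectangle}
Let $R=(-L/2,L/2)\times(-r,r)$ with $L^2+4r^2=D^2$. By Lemma~\ref{lem:interval}, $g(2r;\alpha)\ge\pi^2/(4r^2)$ and $g(L;\alpha)<3\pi^2/L^2$. So for small $r$ Lemma~\ref{lem:product} gives $\lambda_j(R)=\lambda_1(2r;\alpha)+\lambda_j(L;\alpha)$ for $j=1,2$, and $\operatorname{gap}(R)=g(L;\alpha)\to g(D;\alpha)$ as $r\to0$.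
\end{example}

\section{What a thin domain looks like}\label{sec:thin}

This section motivates the constructions; only the facts \eqref{eq:k} are used later. Let $\Omega\subset\mathbb R\times\mathbb R^{n-1}$ be thin around the $x$-axis, with slices $\omega_x=\{y:(x,y)\in\Omega\}$ of volume $|\omega_x|$ and perimeter $|\partial\omega_x|$. Oscillation across a thin slice is expensive, so low eigenfunctions should be close to functions $f(x)$. Where the boundary is nearly parallel to the axis,
\[
\int_\Omega f^2=\int|\omega_x|f^2\,dx,\qquad E(f)\approx\int|\omega_x|\Big(f'^2+\alpha\frac{|\partial\omega_x|}{|\omega_x|}f^2\Big)dx+\text{(end terms)} .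
\]
The Robin term thus acts in two ways: as a potential $\alpha|\partial\omega_x|/|\omega_x|$, which is large because the slices are small, and through the ends.

\subsection*{The ends} In a strip of width $2r$ the potential is the constant $\alpha/r$. Subtract it, and fix $f\in C^1([-D/2,D/2])$. For the rectangle $R$ the long sides contribute $2\alpha\int f^2\,dx$ to $E(f)$, which cancels against $\frac\alpha r\cdot2r\int f^2\,dx$, and there remains
\[
E(f)-\frac\alpha r\int_Rf^2=2r\Big[\int_{-L/2}^{L/2}f'^2+\alpha\big(f(L/2)^2+f(-L/2)^2\big)\Big].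
\]
The bracket is the energy of the interval with parameter $\alpha$. For the stadium $S_r$ the same cancellation takes place over the straight part. The right cap is a half-disk with arc length $\pi r$ and area $\pi r^2/2$ on which $f^2=f(D/2)^2+O(r)$, so it contributes $\alpha\big(\pi r-\frac1r\cdot\frac{\pi r^2}2\big)f(D/2)^2+O(r^2)$. The left cap contributes the same with $f(-D/2)$, and therefore
\[
E(f)-\frac\alpha r\int_{S_r}f^2=2r\Big[\int_{-D/2}^{D/2}f'^2+\frac\pi4\alpha\big(f(D/2)^2+f(-D/2)^2\big)+O(r)\Big].
\]
The arc is longer than the flat end, $\pi r$ against $2r$, but half of it is used up by the area of the cap, and $\pi r/2<2r$. The stadium looks like the interval with parameter $\frac\pi4\alpha$, whose gap is smaller by Lemma~\ref{lem:interval}.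

Two things are missing from this computation. First, test functions give only upper bounds, whereas an upper bound for the gap needs a lower bound for $\lambda_1$. Second, $\alpha/r$ is not accurate enough. The true transverse eigenvalue is $k^2=\lambda_1(2r;\alpha)$, where $k\in(0,\frac\pi{2r})$ solves $k\tan kr=\alpha$. From $\tan t\ge t$, from $kr\tan kr=\alpha r\to0$, and from $k^2r=\alpha\,kr/\tan kr$ we get
\begin{equation}\label{eq:k}
k^2\le\frac\alpha r,\qquad kr\to0,\qquad k^2r\to\alpha\qquad(r\to0),
\end{equation}
but $\frac\alpha r-k^2=(k^2r)^2\,\frac{\tan kr-kr}{(kr)^3}\to\frac{\alpha^2}3$, an error of the same order as the gap. Both bounds in Section~\ref{sec:stadium} must therefore contain exactly the same divergent term $k^2$.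

\subsection*{The potential} If $|\partial\omega_x|/|\omega_x|$ is larger in the middle than at the two ends, the potential is a double well with a barrier whose height grows as the domain gets thinner. The first eigenfunction should then avoid the middle, and changing its sign on one half should cost almost nothing; this makes the gap small. In the plane the slice is a segment whose length $w(x)$ is a concave function, so the potential $2\alpha/w(x)$ is convex and has no barrier. In $\mathbb R^3$ the slices are planar convex sets, and the ratio of perimeter to area is not monotone under inclusion: cutting a small triangle of size $s$ off a corner removes perimeter of order $s$ but area only of order $s^2$. A convex domain can therefore have its largest slice in the middle and yet the smallest ratio at the ends. Section~\ref{sec:well} carries this out.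

\section{Thin stadia}\label{sec:stadium}

Fix $\alpha,D>0$, let $0<r<D/4$ and $b=D/2-r>D/4$. Then
\[
S_r=\big\{(x,y):\ |y|<r,\ |x|<b+\sqrt{r^2-y^2}\big\}
\]
is convex, of diameter $2b+2r=D$. It consists of the middle part $|x|<b$, two caps, and the interfaces $x=\pm b$. Let $k$ be as in \eqref{eq:k}.

\subsection*{Lower bounds for $\lambda_1$ from vector fields}
If $u_1$ were known, the field $V=-\nabla u_1/u_1$ would formally satisfy $V\cdot\nu=\alpha$ on the boundary and $\operatorname{div}V-|V|^2=-\Delta u_1/u_1=\lambda_1$ inside. Conversely, any field with the right boundary flux gives a lower bound, and it need not be a gradient. We state the conditions $\operatorname{div}V=h$, $V\cdot\nu=\alpha$ in integrated form, because our field will only be piecewise smooth.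

\begin{lemma}\label{lem:field}
Let $V$ be a bounded measurable vector field and $h$ a bounded measurable function on $\Omega$ such that
\begin{equation}\label{eq:flux}
\int_\Omega\big(2u\nabla u\cdot V+hu^2\big)=\alpha\int_{\partial\Omega}u^2\,d\sigma\qquad\text{for all }u\in C^\infty(\overline\Omega).
\end{equation}
If $h-|V|^2\ge\Lambda$ almost everywhere, then $\lambda_1(\Omega)\ge\Lambda$.
\end{lemma}

\begin{proof}
Adding $\int|\nabla u|^2$ to \eqref{eq:flux} and completing the square gives
\[
E(u)=\int_\Omega|\nabla u+uV|^2+\int_\Omega(h-|V|^2)u^2\ge\Lambda\int_\Omega u^2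
\]
for smooth $u$, and by density for all $u\in H^1(\Omega)$.
\end{proof}

On a rectangle $u_1=\cos\kappa x\cos ky$, which gives $V=(\kappa\tan\kappa x,k\tan ky)$. We keep this field on the middle part of the stadium, with $\kappa$ free, and continue it into the caps. In the right cap use the scaled coordinates $X=(x-b)/r$, $Y=y/r$, which range over the half-disk $X>0$, $X^2+Y^2<1$. The radial field $\alpha(X,Y)$ has flux density $\alpha$ on the arc and divergence $2\alpha/r$, twice the required $k^2\approx\alpha/r$, but it has no flux through the interface and would force $\kappa=0$. We trade the surplus divergence for flux through the interface by adding a multiple of a field $W$ on the half-disk with divergence $-1$ in $(X,Y)$ and $W\cdot\nu=0$ on the arc. The normal component must be constant along the interface, to match $\kappa\tan\kappa b$, so we ask that $W_1=q(X)$ depend on $X$ alone. The divergence theorem on the part of the half-disk to the right of $X$ then forces $q$ to be the area of that part divided by the length of the chord. This leads to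
\[
\Phi(X)=\int_X^12\sqrt{1-t^2}\,dt,\qquad q(X)=\frac{\Phi(X)}{2\sqrt{1-X^2}},\qquad p(X)=\frac{Xq(X)}{1-X^2},
\]
which are smooth on $(-1,1)$, and $W=(q(X),-Yp(X))$. For $0\le X<1$,
\begin{equation}\label{eq:pq}
q(0)=\frac\pi4,\qquad q'=p-1,\qquad 0\le q\le1-X,\qquad 0\le p\le\frac12 .
\end{equation}
Indeed, $\Phi(0)=\frac\pi2$ is the area of the half-disk; $q'=\frac{\Phi'}{2\sqrt{1-X^2}}+\frac{X\Phi}{2(1-X^2)^{3/2}}=-1+p$; the integrand of $\Phi$ is decreasing, so $\Phi(X)\le2\sqrt{1-X^2}\,(1-X)$; and then $p\le X/(1+X)\le\frac12$. The multiple of $W$ will be $\tau\alpha$ with $\tau$ slightly below $1$: the unspent divergence $(1-\tau)\alpha/r$ has to pay for the bounded terms $|V|^2$ and $\kappa^2$.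

\begin{proposition}\label{prop:lower}
Let $\tau=1-\frac r\alpha\big(\frac{4\pi^2}{D^2}+2\alpha^2\big)$, with $r$ so small that $\tau>0$. Then
\[
\lambda_1(S_r)\ge k^2+\lambda_1\big(D-2r;\tau\tfrac\pi4\alpha\big).
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:interval} the last term is $\kappa^2$, where $\kappa\in(0,\frac\pi{2b})$ solves $\kappa\tan\kappa b=\tau\frac\pi4\alpha$; since $b>D/4$, we have $\kappa^2\le4\pi^2/D^2$. Define $V=(\kappa\tan\kappa x,\ k\tan ky)$ on the middle part,
\[
V=\alpha\big(X+\tau q(X),\ Y-\tau Yp(X)\big)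
\]
on the right cap, and $V(-x,y)=(-V_1(x,y),V_2(x,y))$ on the left cap. The middle field has this symmetry as well, so it is enough to examine $x\ge0$. Let $h=\operatorname{div}V$ on each piece.

\emph{Middle part.} On $y=\pm r$ we have $\nu=(0,\pm1)$ and $V\cdot\nu=k\tan kr=\alpha$. Inside, $h-|V|^2=\kappa^2(\sec^2\kappa x-\tan^2\kappa x)+k^2(\sec^2ky-\tan^2ky)=\kappa^2+k^2$.

\emph{Interface.} At $X=0$ the cap field has $V_1=\tau\alpha q(0)=\tau\frac\pi4\alpha=\kappa\tan\kappa b$, so the normal component of $V$ is continuous across $x=b$.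

\emph{Arc.} Here $\nu=(X,Y)$ and $Y^2=1-X^2$, so $V\cdot\nu=\alpha\big(1+\tau(Xq-(1-X^2)p)\big)=\alpha$.

\emph{Cap.} By \eqref{eq:pq}, $h=\frac\alpha r(1+\tau q'+1-\tau p)=\frac\alpha r(2-\tau)$. Also $0\le X+\tau q\le1$ and $|Y(1-\tau p)|\le1$, so $|V|^2\le2\alpha^2$. By the choice of $\tau$ and by \eqref{eq:k},
\[
h-|V|^2\ge\frac\alpha r+(1-\tau)\frac\alpha r-2\alpha^2=\frac\alpha r+\frac{4\pi^2}{D^2}\ge k^2+\kappa^2 .
\]

It remains to verify \eqref{eq:flux}. Let $u\in C^\infty(\overline{S_r})$ and $0<\delta<1$. Apply the divergence theorem to $u^2V$ on the middle rectangle, on the part $X<1-\delta$ of the right cap, and on its mirror image; each is a convex set on whose closure the corresponding formula for $V$ is smooth. In the sum the interface terms cancel, and $V\cdot\nu=\alpha$ on the pieces of $\partial S_r$. As $\delta\to0$, the terms on the two truncating chords tend to $0$, since $V$ is bounded and the chords shrink to points, and the remaining integrals converge because $V$ and $h$ are bounded. This gives \eqref{eq:flux}, and Lemma~\ref{lem:field} applies with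 $\Lambda=k^2+\kappa^2$.
\end{proof}

\subsection*{Upper bound for $\lambda_2$}
We refine the computation of Section~\ref{sec:thin} by inserting the transverse eigenfunction $\cos ky$, so that $k^2$ appears in place of $\alpha/r$.

\begin{proposition}\label{prop:upper}
$\limsup_{r\to0}\big(\lambda_2(S_r)-k^2\big)\le\lambda_2(D;\frac\pi4\alpha)$.
\end{proposition}

\begin{proof}
Let $G$ be the odd eigenfunction of $(-D/2,D/2)$ for $\lambda_2(D;\frac\pi4\alpha)$, let $\psi(y)=\cos ky$, which is positive for $|y|\le r$, and let $u=\psi(y)G(x)$. Then $|\nabla u|^2=\psi'^2G^2+\psi^2G'^2$. Since $\psi''=-k^2\psi$, we have $\partial_y(\psi\psi'G^2)=\psi'^2G^2-k^2u^2$, and $\psi\psi'=-k\tan(ky)\,\psi^2$. The divergence theorem gives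
\[
E(u)=k^2\int_{S_r}u^2+\int_{S_r}\psi^2G'^2+\int_{\partial S_r}\big(\alpha-k\tan(ky)\,\nu_y\big)\psi^2G^2\,d\sigma .
\]
On the straight sides $y=\pm r$, $\nu_y=\pm1$ and the boundary integrand vanishes. On an arc, $y=r\sin\theta$, $\nu_y=\sin\theta$ and $d\sigma=r\,d\theta$ with $|\theta|<\frac\pi2$. From $|t|\le|\tan t|\le\tan kr$ for $t=kr\sin\theta$, and since $\tan t$ has the sign of $\sin\theta$,
\[
0\le\alpha-k\tan(kr\sin\theta)\sin\theta\le\alpha-k^2r\sin^2\theta .
\]
Put $M_r=\max\{G(x)^2:b\le|x|\le D/2\}$. As $\psi\le1$ and $\int_{-\pi/2}^{\pi/2}\sin^2\theta\,d\theta=\frac\pi2$, each arc contributes at most $\pi r(\alpha-\frac12k^2r)M_r$. Vertical slices of $S_r$ have length at most $2r$, and exactly $2r$ for $|x|<b$, and $\psi\ge\cos kr$. Since $u$ is odd in $x$, Lemma~\ref{lem:odd} gives, after division of numerator and denominator by $2r$,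
\[
\lambda_2(S_r)-k^2\le\frac{\int_{-D/2}^{D/2}G'^2+\pi(\alpha-\frac12k^2r)M_r}{\cos^2(kr)\int_{-b}^bG^2}.
\]
As $r\to0$ we have $M_r\to G(D/2)^2=G(-D/2)^2$, and by \eqref{eq:k} the right side tends to
\[
\frac{\int_{-D/2}^{D/2}G'^2+\frac\pi4\alpha\big(G(D/2)^2+G(-D/2)^2\big)}{\int_{-D/2}^{D/2}G^2}=\lambda_2\big(D;\tfrac\pi4\alpha\big).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:plane}]
As $r\to0$, $\tau\to1$, so $\lambda_1(D-2r;\tau\frac\pi4\alpha)\to\lambda_1(D;\frac\pi4\alpha)$ by Lemma~\ref{lem:interval}. Subtract the bound of Proposition~\ref{prop:lower} from that of Proposition~\ref{prop:upper}. The terms $k^2$ cancel, and $\limsup_{r\to0}\operatorname{gap}(S_r)\le g(D;\frac\pi4\alpha)$. Since $\alpha>0$ we have $\frac\pi4\alpha<\alpha$, and the strict monotonicity of $g(D;\cdot)$ gives the second inequality.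
\end{proof}

\section{A convex double well}\label{sec:well}

We prove Theorem~\ref{thm:space} for $n=3$ and pass to higher dimensions by taking products. The barrier will have height of order $\alpha/\varepsilon$, where $\varepsilon$ is the thickness, so in contrast with Section~\ref{sec:stadium} errors of order one are harmless.

\subsection*{The cross-sections}
For $0\le s\le\frac14$ let
\[
K_s=\{y\in\mathbb R^2:\ |y_1|<1,\ |y_2|<1,\ |y_1|+|y_2|<2-s\},
\]
the square $(-1,1)^2$ with a right isosceles triangle of leg $s$ cut from each corner. Each cut removes area $s^2/2$ and replaces boundary of length $2s$ by $\sqrt2\,s$. So the area and perimeter are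
\[
A(s)=4-2s^2\in[\tfrac{31}8,4],\qquad P(s)=8-cs\le8,\qquad c=8-4\sqrt2 .
\]
Let $\rho=P/A$. The numerator of $\rho'$ is
\[
P'A-PA'=-c(4-2s^2)+4s(8-cs)=-4c+32s-2cs^2\le-4c+8=16\sqrt2-24<0,
\]
so $\rho$ is strictly decreasing on $[0,\frac14]$ and $\rho\le\rho(0)=2$.

Testing with a constant shows that the first eigenvalue of $K_s$ with parameter $\beta$ is at most $\beta\rho(s)$. We need the converse to first order in $\beta$, uniformly in $s$.

\begin{lemma}\label{lem:section}
For $0\le s\le\frac14$ and $0<\beta\le\frac14$, the first Robin eigenvalue of $K_s$ with parameter $\beta$ is at least $\beta\rho(s)-21\beta^2$. Consequently, if $0<\alpha\varepsilon\le\frac14$, the first eigenvalue of $\varepsilon K_s$ with parameter $\alpha$ is at least $\frac\alpha\varepsilon\rho(s)-21\alpha^2$.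
\end{lemma}

\begin{proof}
Write $K,A,P,\rho$ for the objects at $s$ and $\|\cdot\|$ for the norm of $L^2(K)$. By density let $u\in C^\infty(\overline K)$. Write $u=\bar u+v$ with $\bar u$ the mean of $u$, and $a=\|\nabla u\|=\|\nabla v\|$. The constant part gives exactly the ratio $\rho$; the task is to control $v$ by $a$, inside $K$ and on $\partial K$. Since $K$ is convex of diameter at most $2\sqrt2<\pi$, inequality \eqref{eq:PW} gives $\|v\|\le a$. On $\partial K$, $y\cdot\nu$ equals $1$ on the sides of the square and $(2-s)/\sqrt2>1$ on the cuts; moreover $|y|\le\sqrt2$ on $K$. The divergence theorem for $v^2y$ gives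
\[
\int_{\partial K}v^2\le\int_{\partial K}v^2\,y\cdot\nu=2\int_Kv^2+2\int_Kv\,y\cdot\nabla v\le(2+2\sqrt2)a^2\le5a^2,
\]
and by the Cauchy--Schwarz inequality $|\int_{\partial K}v|\le\sqrt{5P}\,a\le\sqrt{40}\,a$. Hence
\[
\int_{\partial K}u^2\ge P\bar u^2-2\sqrt{40}\,|\bar u|a,\qquad \rho\|u\|^2=\rho(A\bar u^2+\|v\|^2)\le P\bar u^2+\rho a^2 .
\]
Using $\beta\rho\le\frac12$ and then $\frac12a^2-Ca\ge-\frac12C^2$ with $C=2\sqrt{40}\,\beta|\bar u|$,
\[
a^2+\beta\int_{\partial K}u^2-\beta\rho\|u\|^2\ge\tfrac12a^2-2\sqrt{40}\,\beta|\bar u|a\ge-80\beta^2\bar u^2\ge-21\beta^2\|u\|^2,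
\]
because $\|u\|^2\ge A\bar u^2\ge\frac{31}8\bar u^2$ and $80\cdot\frac8{31}<21$. For the second statement substitute $u(y)=U(y/\varepsilon)$ in the Rayleigh quotient: the eigenvalue of $\varepsilon K$ with parameter $\alpha$ is $\varepsilon^{-2}$ times that of $K$ with parameter $\beta=\alpha\varepsilon$.
\end{proof}

\subsection*{The domains}
Fix $\alpha,D>0$. For $0<\varepsilon<\min\{\frac D4,\frac1{4\alpha}\}$ let $\ell=\sqrt{\frac{D^2}4-\frac{25}{16}\varepsilon^2}$ and
\[
\Omega_\varepsilon=\Big\{(x,y)\in\mathbb R\times\mathbb R^2:\ |x|<\ell,\ |y_1|<\varepsilon,\ |y_2|<\varepsilon,\ |y_1|+|y_2|+\frac{\varepsilon|x|}{4\ell}<2\varepsilon\Big\}.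
\]
This is a finite intersection of half-spaces, hence convex, and it is symmetric in $x$. Its slice at $x$ is $\omega_x=\varepsilon K_{s(x)}$ with $s(x)=|x|/(4\ell)$; see Figure~\ref{fig:slices}. From $\varepsilon<D/4$ we get
\begin{equation}\label{eq:ell}
\ell^2>\frac{39}{256}D^2>\frac{D^2}8 .
\end{equation}
The diameter is $D$. Indeed, $\Omega_\varepsilon$ is symmetric about the origin, so its diameter is twice the supremum of the norm. On $\overline{K_s}$ the norm is largest at vertices such as $(1,1-s)$, so on the slice with parameter $s$ the supremum of $x^2+|y|^2$ is $16\ell^2s^2+\varepsilon^2(1+(1-s)^2)$. This is convex in $s$, with values $2\varepsilon^2<D^2/8$ at $s=0$ and $\ell^2+\frac{25}{16}\varepsilon^2=D^2/4$ at $s=\frac14$, so its maximum on $[0,\frac14]$ is $D^2/4$.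

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[thick] (-1,-1) rectangle (1,1);
\draw[dotted] (2.5,-1) rectangle (4.5,1);
\draw[thick] (4.5,0.875) -- (4.375,1) -- (2.625,1) -- (2.5,0.875) -- (2.5,-0.875) -- (2.625,-1) -- (4.375,-1) -- (4.5,-0.875) -- cycle;
\draw[dotted] (6,-1) rectangle (8,1);
\draw[thick] (8,0.75) -- (7.75,1) -- (6.25,1) -- (6,0.75) -- (6,-0.75) -- (6.25,-1) -- (7.75,-1) -- (8,-0.75) -- cycle;
\node at (0,0) {$K_0$}; \node at (3.5,0) {$K_{1/8}$}; \node at (7,0) {$K_{1/4}$};
\node at (0,-1.4) {$x=0$}; \node at (3.5,-1.4) {$|x|=\ell/2$}; \node at (7,-1.4) {$|x|=\ell$};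
\end{tikzpicture}
\caption{Cross-sections of the beveled box $\Omega_\varepsilon$, of length $2\ell$ in the $x$-direction, magnified by $1/\varepsilon$. They shrink from the middle to the ends, and so does their ratio of perimeter to area.}
\label{fig:slices}
\end{figure}

The boundary consists of the two end faces $x=\pm\ell$ and the lateral faces. On a planar face with unit normal $(\nu_x,\nu_y)$, $\nu_y\ne0$, the function $x$ has tangential gradient of length $\sqrt{1-\nu_x^2}=|\nu_y|$, so $d\sigma=|\nu_y|^{-1}\,d\mathcal H^1\,dx$, where $\mathcal H^1$ is arclength on $\partial\omega_x$. On the faces $y_i=\pm\varepsilon$ we have $|\nu_y|=1$. On the slanted faces the normal is proportional to $(\pm\frac\varepsilon{4\ell},\pm1,\pm1)$, and $|\nu_y|^{-1}=\sqrt{1+\varepsilon^2/(32\ell^2)}$. So on the lateral boundary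
\begin{equation}\label{eq:surface}
d\mathcal H^1\,dx\le d\sigma\le\Big(1+\frac{\varepsilon^2}{\ell^2}\Big)d\mathcal H^1\,dx .
\end{equation}

\subsection*{The first eigenfunction avoids the middle}
The energy is bounded below by the potential $\frac\alpha\varepsilon\rho(s(x))$, and $\lambda_1$ lies near the bottom of the wells. Together these facts leave little mass for the barrier.

\begin{lemma}\label{lem:potential}
For all $u\in H^1(\Omega_\varepsilon)$,
\[
E(u)\ge\int_{\Omega_\varepsilon}\Big(\frac\alpha\varepsilon\rho(s(x))-21\alpha^2\Big)u^2 .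
\]
\end{lemma}

\begin{proof}
Both sides are continuous on $H^1(\Omega_\varepsilon)$, so let $u\in C^\infty(\overline{\Omega_\varepsilon})$. Discarding $\int|\partial_xu|^2$ and the end faces, which are nonnegative terms, and using \eqref{eq:surface}, we get
\[
E(u)\ge\int_{-\ell}^\ell\Big(\int_{\omega_x}|\nabla_yu|^2\,dy+\alpha\int_{\partial\omega_x}u^2\,d\mathcal H^1\Big)dx .
\]
Apply Lemma~\ref{lem:section} on each slice.
\end{proof}

\begin{lemma}\label{lem:bottom}
$\limsup_{\varepsilon\to0}\frac\varepsilon\alpha\lambda_1(\Omega_\varepsilon)\le\rho(\frac14)$.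
\end{lemma}

\begin{proof}
We test with a function supported near the ends. Fix $\theta\in(0,1)$, let $t=\theta\ell$, $\rho_\theta=\rho(\frac{1-\theta}4)$ and $f(x)=\max\{|x|-(\ell-t),0\}$. On the support of $f$ we have $s(x)\ge\frac{1-\theta}4$, so $\rho(s(x))\le\rho_\theta$. The slice $\omega_x$ has area $\varepsilon^2A$, between $\frac{31}8\varepsilon^2$ and $4\varepsilon^2$, and perimeter $\varepsilon P=\varepsilon^{-1}\rho\cdot\varepsilon^2A$. By \eqref{eq:surface} the lateral boundary contributes at most $\frac\alpha\varepsilon(1+\frac{\varepsilon^2}{\ell^2})\rho_\theta\int_{\Omega_\varepsilon}f^2$ to $E(f)$. The gradient has length $1$ on a set of volume at most $2t\cdot4\varepsilon^2$ and vanishes elsewhere. The two end faces, where $f=t$, contribute at most $2\alpha\cdot4\varepsilon^2t^2$. Finally $\int_{\Omega_\varepsilon}f^2\ge\frac{31}8\varepsilon^2\cdot\frac{2t^3}3=\frac{31}{12}\varepsilon^2t^3$. Since $8\cdot\frac{12}{31}<4$,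
\[
\frac\varepsilon\alpha\lambda_1(\Omega_\varepsilon)\le\Big(1+\frac{\varepsilon^2}{\ell^2}\Big)\rho_\theta+\frac\varepsilon\alpha\Big(\frac4{t^2}+\frac{4\alpha}t\Big).
\]
By \eqref{eq:ell}, $\ell$ and $t=\theta\ell$ stay bounded below as $\varepsilon\to0$, so the upper limit is at most $\rho_\theta$. Now let $\theta\to0$.
\end{proof}

\begin{lemma}\label{lem:mass}
Let $u_1$ be the positive first eigenfunction of $\Omega_\varepsilon$, and let $N_{\mathrm{mid}}$ and $N_{\mathrm{out}}$ be the integrals of $u_1^2$ over the parts $|x|<\ell/2$ and $|x|>\ell/2$. Then $N_{\mathrm{mid}}/N_{\mathrm{out}}\to0$ as $\varepsilon\to0$.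
\end{lemma}

\begin{proof}
Note that $N_{\mathrm{out}}>0$ as $u_1>0$. Since $\rho$ is decreasing, $\rho(s(x))\ge\rho(\frac18)$ for $|x|<\ell/2$ and $\rho(s(x))\ge\rho(\frac14)$ everywhere. Put $\eta_\varepsilon=\frac\varepsilon\alpha(\lambda_1+21\alpha^2)$. Insert $E(u_1)=\lambda_1(N_{\mathrm{mid}}+N_{\mathrm{out}})$ into Lemma~\ref{lem:potential} and multiply by $\varepsilon/\alpha$:
\[
\big(\rho(\tfrac18)-\eta_\varepsilon\big)N_{\mathrm{mid}}\le\big(\eta_\varepsilon-\rho(\tfrac14)\big)N_{\mathrm{out}} .
\]
By Lemma~\ref{lem:bottom}, $\limsup\eta_\varepsilon\le\rho(\frac14)<\rho(\frac18)$. So for small $\varepsilon$ the factor on the left is at least $\frac12(\rho(\frac18)-\rho(\frac14))>0$, while the factor on the right has upper limit at most $0$.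
\end{proof}

\subsection*{The gap}
Both $\lambda_1$ and $\lambda_2$ are of order $1/\varepsilon$, and our estimates for $\lambda_1$ are far too coarse to be subtracted from an estimate for $\lambda_2$. Testing with a multiple $Fu_1$ of the first eigenfunction bounds the difference directly.

\begin{lemma}\label{lem:ground}
Let $\Omega$ be symmetric under $x\mapsto-x$, and let $F\colon\mathbb R\to\mathbb R$ be odd, bounded and Lipschitz, with $F(x)$ not identically zero on $\Omega$. Then
\[
\operatorname{gap}(\Omega)\le\frac{\int_\Omega F'(x)^2u_1^2}{\int_\Omega F(x)^2u_1^2}.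
\]
\end{lemma}

\begin{proof}
The functions $Fu_1$ and $F^2u_1$ lie in $H^1(\Omega)$, and their traces are $F$ and $F^2$ times the trace of $u_1$. By the product rule,
\[
|\nabla(Fu_1)|^2=F^2|\nabla u_1|^2+2FF'u_1\partial_xu_1+F'^2u_1^2=\nabla u_1\cdot\nabla(F^2u_1)+F'^2u_1^2 .
\]
Hence $E(Fu_1)=E_\Omega(u_1,F^2u_1)+\int F'^2u_1^2=\lambda_1\int F^2u_1^2+\int F'^2u_1^2$. The function $Fu_1$ is nonzero and odd in $x$, since $u_1$ is positive and even. Apply Lemma~\ref{lem:odd}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:space}]
Gaps are positive, so it suffices to find domains of diameter $D$ with arbitrarily small gap. Let $n=3$ and $F(x)=\max\{-1,\min\{1,2x/\ell\}\}$. Then $F'=2/\ell$ for $|x|<\ell/2$, while $F'=0$ and $F^2=1$ for $|x|>\ell/2$. By Lemma~\ref{lem:ground}, \eqref{eq:ell} and Lemma~\ref{lem:mass},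
\[
\operatorname{gap}(\Omega_\varepsilon)\le\frac4{\ell^2}\,\frac{N_{\mathrm{mid}}}{N_{\mathrm{out}}}\le\frac{32}{D^2}\,\frac{N_{\mathrm{mid}}}{N_{\mathrm{out}}}\longrightarrow0\qquad(\varepsilon\to0).
\]
Let $n>3$. Take a cube $Q\subset\mathbb R^{n-3}$ of diameter $d<D$ and put $D'=\sqrt{D^2-d^2}$. If $\Omega\subset\mathbb R^3$ is a bounded convex domain of diameter $D'$, then $\Omega\times Q\subset\mathbb R^n$ is a bounded convex domain of diameter $\sqrt{D'^2+d^2}=D$, and $\operatorname{gap}(\Omega\times Q)\le\operatorname{gap}(\Omega)$ by Lemma~\ref{lem:product}. The case $n=3$ with diameter $D'$ finishes the proof.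
\end{proof}

\begin{remark}[the two end cases]
Both constructions need $0<\alpha<\infty$, as they must. For $\alpha=0$ the parameters $\frac\pi4\alpha$ and $\alpha$ in Theorem~\ref{thm:plane} coincide; on $\Omega_\varepsilon$ the potential $\frac\alpha\varepsilon\rho$ vanishes and $u_1$ is constant, so Lemma~\ref{lem:mass} fails. At the other end, Lemma~\ref{lem:section} requires $\alpha\varepsilon\le\frac14$ and Proposition~\ref{prop:lower} requires $\tau>0$, which forces $2\alpha r<1$: the thickness must be small compared with $1/\alpha$. In the Dirichlet problem no thickness is that small. There the first eigenvalue of a slice does not increase when the slice is enlarged, and $K_s\subset K_0$, so the transverse eigenvalue of $\Omega_\varepsilon$ is smallest in the middle and there is no barrier.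
\end{remark}

\begin{thebibliography}{1}
\bibitem{Kielty} Derek Kielty, \emph{Degeneration of the spectral gap with negative Robin parameter}, arXiv:2105.02323 (2021).
\end{thebibliography}
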